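\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The field of definition of the N\'eron--Severi group of an Enriques surface covered by a singular K3 surface}


\begin{abstract}
Let $Y$ be an Enriques surface whose universal cover $X$ is a K3 surface of Picard number $20$ and discriminant $d$. We prove a conjecture of Hulek and Sch\"utt: $Y$ has a model over the ring class field $H(d)$ whose N\'eron--Severi group, torsion included, is defined over $H(4d)$. For the model that we construct, the numerical classes are already defined over $H(d)$. The smallest extension of $H(d)$ over which its full N\'eron--Severi group is defined is $H(4d)$ if $\pi^*\colon\mathrm{Br}(Y)\to\mathrm{Br}(X)$ is injective, and $H(d)$ if $\pi^*=0$. We give infinitely many $Y$ for which $H(4d)\ne H(d)$ and no choice of model allows one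 to replace $H(4d)$ by $H(d)$.
\end{abstract}

\section{Introduction}

\subsection{The question}
A complex K3 surface $X$ is called \emph{singular} if its Picard number is $20$, the maximum possible. Its transcendental lattice $T(X)=\mathrm{NS}(X)^\perp\subset H^2(X,\mathbb Z)$ is then a positive definite even lattice of rank $2$, and the \emph{discriminant} of $X$ is $d=-\det T(X)<0$. In a basis of $T(X)$ the form is $\left(\begin{smallmatrix}2a&b\\ b&2c\end{smallmatrix}\right)$ and $d=b^2-4ac$, so $d$ is the discriminant of an order $O_d$ in the imaginary quadratic field $E=\mathbb Q(\sqrt d)$. For a negative discriminant $\Delta$ let $H(\Delta)$ be the ring class field of the order $O_\Delta$ of discriminant $\Delta$ in $\mathbb Q(\sqrt\Delta)$. It is known that a singular K3 surface of discriminant $d$ has a model over $H(d)$, and that the same holds for every Enriques surface that it covers.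

For a surface $Z$ over a number field $K$ and a field $L\supseteq K$, we say that $\mathrm{NS}(Z)$ is \emph{defined over} $L$ if $\mathrm{Gal}(\bar{\mathbb Q}/L)$ acts trivially on $\mathrm{NS}(Z_{\bar{\mathbb Q}})$; the same convention is used for $\mathrm{Num}$. Over which field can one have all divisor classes of an Enriques surface $Y$ with singular K3 cover?

For an Enriques surface, $\mathrm{NS}(Y)=\mathrm{Pic}(Y)\cong\mathbb Z^{10}\oplus\mathbb Z/2$ with torsion subgroup generated by $K_Y$, so there are two layers. The quotient $\mathrm{Num}(Y)=\mathrm{NS}(Y)/\langle K_Y\rangle$ embeds into $\mathrm{NS}(X)$ by pullback, so it is no worse than $\mathrm{NS}(X)$. But even if a Galois element $\sigma$ fixes $\mathrm{Num}(Y)$, it may still send a class $D$ to $D+K_Y$, and this difference is invisible in $\mathrm{NS}(X)$, because $K_Y$ pulls back to $0$. A priori each $\sigma$ contributes a homomorphism $\mathrm{Num}(Y)\to\mathbb Z/2$, so killing this action might require an extension with group as large as $(\mathbb Z/2)^{10}$.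 According to a conjecture of Hulek and Sch\"utt \cite{HS}, one specific small extension suffices: \emph{$Y$ admits a model over $H(d)$ with $\mathrm{NS}(Y)$ defined over $H(4d)$.} We prove this conjecture. We shall also see that $[H(4d):H(d)]\le 2$ in this situation.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $Y$ be an Enriques surface whose K3 cover $X$ is singular of discriminant $d$. Then $d<-4$, and there is a model $X_0$ of $X$ over $H(d)$ with $\mathrm{NS}(X_0)$ defined over $H(d)$, on which the Enriques involution $\varepsilon$ is defined over $H(d)$. The quotient $Y_0=X_0/\varepsilon$ is a model of $Y$ over $H(d)$ such that $\mathrm{Num}(Y_0)$ is defined over $H(d)$ and $\mathrm{NS}(Y_0)$ is defined over $H(4d)$.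
\end{theorem}

The models $X_0$ and $Y_0$ are unique up to isomorphism over $H(d)$ (Remark~\ref{rem:unique}), so the next statement concerns a well-defined surface $Y_0$. Brauer groups are taken over $\bar{\mathbb Q}$, and $\pi\colon X\to Y$ is the covering.

\begin{theorem}\label{thm:B}
In the situation of Theorem~\ref{thm:A}:
\begin{enumerate}
\item[(1)] If $d$ is odd, then $d\equiv1\bmod 8$ and $H(4d)=H(d)$. If $d$ is even, then $[H(4d):H(d)]=2$.
\item[(2)] The smallest extension of $H(d)$ over which $\mathrm{NS}(Y_0)$ is defined is $H(4d)$ if $\pi^*\colon\mathrm{Br}(Y)\to\mathrm{Br}(X)$ is injective, and $H(d)$ if $\pi^*=0$.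
\end{enumerate}
\end{theorem}

Since $\mathrm{Br}(Y)\cong\mathbb Z/2$, one of the two cases in (2) holds.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] In the situation of Theorem~\ref{thm:A}, suppose that $\pi^*\colon\mathrm{Br}(Y)\to\mathrm{Br}(X)$ is injective and that every automorphism of $Y$ acting trivially on $\mathrm{Num}(Y)$ acts trivially on $\mathrm{NS}(Y)$. If $Y$ has a model $Y'$ over a number field $L\supseteq H(d)$ with $\mathrm{NS}(Y')$ defined over $L$, then $L\supseteq H(4d)$.
\item[(2)] For all integers $n\ge2$ even and $k\ge1$ with $n\ne2k$, there is a $Y$ with $T(X)\cong\mathrm{diag}(2n,4k)$, $d=-8nk$, that satisfies the hypotheses of (1).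
\item[(3)] For all integers $n\ge3$ odd and $k\ge1$, there is a $Y$ with $T(X)\cong\mathrm{diag}(2n,4k)$, $d=-8nk$, and $\pi^*=0$ on Brauer groups; so $\mathrm{NS}(Y_0)$ is defined over $H(d)\subsetneq H(4d)$.
\end{enumerate}
\end{theorem}

In (2) the number $d$ is even, so $H(4d)\ne H(d)$ by Theorem~\ref{thm:B}(1). For every model of such a $Y$ over $H(d)$, each number field $L\supseteq H(d)$ over which $\mathrm{NS}$ is defined contains $H(4d)$: apply (1) to the base change of the model to $L$. So $H(4d)$ cannot be replaced by $H(d)$ in the conjecture. The field $H(d)$ itself is forced already on the level of $X$: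

\begin{theorem}\label{thm:D}
If a singular K3 surface $X$ of discriminant $d$ has a model over a number field $L\supseteq E$ with $\mathrm{NS}$ defined over $L$, then $H(d)\subseteq L$.
\end{theorem}

\subsection{The idea}
Let $\sigma$ fix $E$ and let the finite idele $s$ of $E$ represent $\sigma$ under the Artin map. By complex multiplication, $\sigma$ acts on $T(X)\otimes\mathbb A_f$, up to a rational Hodge isometry, as multiplication by $s/\bar s$. Two congruences for $s/\bar s$ matter.

\emph{The glue.} The lattice $H^2(X,\mathbb Z)$ is glued from $\mathrm{NS}(X)$ and $T=T(X)$ along $\mathrm{NS}^\vee/\mathrm{NS}\cong T^\vee/T$. If Galois is to act trivially on $\mathrm{NS}(X)$, then, for a suitable choice of $s$, multiplication by $s/\bar s$ must act trivially on $T^\vee/T$, that is, $(s/\bar s-1)\hat T^\vee\subset\hat T$. We show that, up to rational scalars, this means $s\in\hat O_d^*$. This is where $H(d)$ comes from. Conversely, when $d<-4$ the glue condition is enough to descend $X$, with all of $\mathrm{NS}(X)$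 and with $\varepsilon$, to $H(d)$.

\emph{Reduction mod $2$.} The class $K_Y$ dies on $X$, but it pairs nontrivially, in $H^2(Y,\mu_2)$, with a class $\xi$ that is not algebraic. A Galois element that fixes $\mathrm{Num}(Y)$ moves some $D$ to $D+K_Y$ exactly when it moves $\pi^*\xi\in H^2(X,\mu_2)$. So it suffices that $\sigma$ acts trivially on $H^2(X,\mathbb Z_2(1))/2$, and the condition for this is the glue condition with one more factor of $2$, namely $(s/\bar s-1)\hat T^\vee\subset2\hat T$. Up to rational scalars it means $s\in\hat O_{4d}^*$. This is where $H(4d)$ comes from.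

Section~\ref{sec:prelim} fixes conventions and recalls the facts that we use. Sections~\ref{sec:torsion} and~\ref{sec:T} make the two elementary ingredients precise, and Section~\ref{sec:example} carries out the whole computation for $d=-16$. Sections~\ref{sec:N}--\ref{sec:model} exclude $d=-3,-4$, treat complex multiplication and construct $X_0$; the proof of Theorem~\ref{thm:A} is then short. The last sections prove Theorems~\ref{thm:B}--\ref{thm:D}.

\section{Conventions and facts used}\label{sec:prelim}

\subsection{Fields and ideles}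
$\bar{\mathbb Q}\subset\mathbb C$ is the algebraic closure of $\mathbb Q$, $E=\mathbb Q(\sqrt d)\subset\bar{\mathbb Q}$, and $G_L=\mathrm{Gal}(\bar{\mathbb Q}/L)$ for $L\subset\bar{\mathbb Q}$. The finite adeles of $\mathbb Q$ and $E$ are $\mathbb A_f$ and $\mathbb A_{E,f}$. A hat denotes $\otimes\,\hat{\mathbb Z}$; a subscript $p$ denotes $\otimes\,\mathbb Z_p$ or $\otimes\,\mathbb Q_p$. So $E_p=E\otimes\mathbb Q_p$, which may be a product of two fields. Complex conjugation $e\mapsto\bar e$ of $E$ and the norm $N(e)=e\bar e$ extend to $E_p$ and $\mathbb A_{E,f}$.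

The Artin map $s\mapsto[s,E]$ is a surjection $\mathbb A_{E,f}^*\to\mathrm{Gal}(E^{ab}/E)$, trivial on $E^*$ (the component $\mathbb C^*$ at infinity is connected, hence killed). For a negative discriminant $\Delta$ with $\mathbb Q(\sqrt\Delta)=E$, the ring class field $H(\Delta)$ is the abelian extension of $E$ for which the kernel of $\mathbb A_{E,f}^*\to\mathrm{Gal}(H(\Delta)/E)$ is $E^*\hat O_\Delta^*$. Consequently
\begin{equation}\label{eq:cft}
\text{each }\sigma\in G_{H(\Delta)}\text{ equals }[s,E]\text{ on }E^{ab}\text{ for some }s\in\hat O_\Delta^* .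
\end{equation}
Since $O_{4d}\subset O_d$, we have $H(d)\subset H(4d)$.

\subsection{Lattices}
For a lattice $L$ we write $x^2=(x,x)$, $L^\vee$ for the dual lattice, $L(n)$ for $L$ with its form multiplied by $n$, and $L/2$ for $L/2L$. $U$ is the even unimodular hyperbolic plane, and $U=\langle e,f\rangle$ means that $e,f$ is a basis with $e^2=f^2=0$, $(e,f)=1$. Likewise $U(2)=\langle e',f'\rangle$ means $e'^2=f'^2=0$, $(e',f')=2$. $E_8$ is positive definite.
\begin{enumerate}
\item[(F1)] The unimodular positive definite lattices of rank $10$ are $\mathbb Z^{10}$ and $E_8\oplus\mathbb Z^2$ (Kneser). A definite lattice is in a unique way the orthogonal sum of indecomposable sublattices (Eichler--Kneser).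
\end{enumerate}

\subsection{Galois transport}
Let $Z$ be a smooth projective variety over $\bar{\mathbb Q}$ and $\sigma\in\mathrm{Gal}(\bar{\mathbb Q}/\mathbb Q)$. We identify \'etale cohomology with Betti cohomology tensored with $\hat{\mathbb Z}$ via $\bar{\mathbb Q}\subset\mathbb C$. Transport of structure, acting also on Tate twists, gives isomorphisms $\sigma_*\colon H^i(Z,\hat{\mathbb Z}(r))\to H^i(Z^\sigma,\hat{\mathbb Z}(r))$ and $\sigma_*\colon\mathrm{NS}(Z)\to\mathrm{NS}(Z^\sigma)$, and similarly for finite coefficients. They are compatible with cup products and cycle classes. For an isomorphism $f\colon Z\to Z'$ we write $f_*=(f^{-1})^*$ on cohomology and on $\mathrm{NS}$, and $\sigma(f)\colon Z^\sigma\to Z'^\sigma$ for its conjugate. Then $Z^{\sigma\tau}=(Z^\tau)^\sigma$ and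
\begin{equation}\label{eq:transport}
(\sigma\tau)_*=\sigma_*\tau_*,\qquad \sigma_*f_*=\sigma(f)_*\,\sigma_* .
\end{equation}
If $Z$ is defined over $K$ and $\sigma\in G_K$, then $Z^\sigma=Z$ and $\sigma_*$ is the Galois action. For a K3 surface, $T(X)$ is placed in $H^2(X,\mathbb Z(1))$; the twist by $2\pi i$ is harmless for lattices and Hodge isometries. As $\sigma_*$ is an isometry that maps $\mathrm{NS}(X)$ onto $\mathrm{NS}(X^\sigma)$, we have $\sigma_*\hat T(X)=\hat T(X^\sigma)$.

\subsection{Surfaces}\label{ss:surfaces}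
\begin{enumerate}
\item[(F2)] Singular K3 surfaces have models over $\bar{\mathbb Q}$. K3 surfaces and complex Enriques surfaces have no nonzero vector fields, so their Isom schemes are unramified; hence isomorphisms over $\mathbb C$ between such surfaces over $\bar{\mathbb Q}$ are defined over $\bar{\mathbb Q}$.
\item[(F3)] \cite{SI} A singular K3 surface $X$ admits a dominant rational map of degree $2$ to $\mathrm{Km}(E_1\times E_2)$, with $E_1,E_2$ elliptic curves with complex multiplication by orders in $E$.
\item[(F4)] (Shimura; \cite{Sil}) Let $B$ be an elliptic curve with complex multiplication by $O_E$, the maximal order of $E$, normalized so that $e$ acts on the tangent space as $e$. Let $\sigma\in\mathrm{Aut}(\mathbb C/E)$ and $[s,E]=\sigma|_{E^{ab}}$. Given $f\colon\mathbb C/\mathfrak a\cong B$, there is $f'\colon\mathbb C/s^{-1}\mathfrak a\cong B^\sigma$ with $\sigma(f(t))=f'(s^{-1}t)$ for $t\in E/\mathfrak a$.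
\item[(F5)] (Strong Torelli theorem) A Hodge isometry $H^2(X,\mathbb Z)\to H^2(X',\mathbb Z)$ between K3 surfaces that takes some ample class to an ample class is $g_*$ for a unique isomorphism $g\colon X\to X'$. (Surjectivity of the period map) If $\Lambda$ is the K3 lattice and $\Omega\in\Lambda_{\mathbb C}$ satisfies $\Omega^2=0$, $(\Omega,\bar\Omega)>0$, then some K3 surface $X$ has a marking $H^2(X,\mathbb Z)\cong\Lambda$ that carries $H^{2,0}$ to $\mathbb C\Omega$. If $X$ is algebraic, the hyperplanes $\delta^\perp$ with $\delta\in\mathrm{NS}(X)$, $\delta^2=-2$, are locally finite in $\{x\in\mathrm{NS}(X)_{\mathbb R}:x^2>0\}$. The ample classes are the integral points of one of the chambers that they cut out, and $\{\pm1\}\times W$ is transitive on the chambers, where the Weyl group $W$ is generated by the reflections in the $\delta$.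
\item[(F6)] (\cite{BHPV}; Horikawa, Namikawa, Nikulin) For an Enriques involution $\varepsilon$ on $X$ let $M$ and $N$ be the invariant and anti-invariant sublattices of $\Lambda=H^2(X,\mathbb Z)$. Then $M=\pi^*H^2(Y,\mathbb Z)\cong U(2)\oplus E_8(-2)$ and $N\cong U\oplus U(2)\oplus E_8(-2)$. Conversely, an involution of a K3 surface with invariant lattice isometric to $U(2)\oplus E_8(-2)$ is fixed-point free.
\end{enumerate}
$M$ and $N$ are primitive and $N=M^\perp$. Since $H^2(Y,\mathbb Z)=\mathrm{Pic}(Y)$, we have $M=\pi^*\mathrm{Num}(Y)\subset\mathrm{NS}(X)$.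

\section{How to see $K_Y$ from the K3 cover}\label{sec:torsion}

Let $\pi\colon X\to Y$ be the K3 cover of an Enriques surface over $\bar{\mathbb Q}$. Put $V=H^2(Y,\mu_2)$ and let $\kappa\in V$ be the class of $K_Y$. We consider operators $\gamma$ of two kinds: the action of a Galois element $\sigma\in G_K$ when $\pi$ is defined over $K$, and the action of an automorphism of $Y$ (together with a lift to $X$). In both cases $\gamma$ acts on $\mathrm{Pic}(Y)$, $V$ and $H^2(X,\mu_2)$ compatibly with $\pi^*$ and with $\mathrm{Pic}(Y)\to V$, fixes $K_Y$, and preserves the cup product $V\times V\to H^4(Y,\mu_2^{\otimes2})=\mathbb F_2$.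

Since $\pi^*K_Y=0$, comparing $\gamma D$ with $D$ on $X$ gives nothing. The cup product with a class outside $\mathrm{Pic}(Y)/2$ does detect $\kappa$, and such a class can be followed on $X$.

\begin{lemma}\label{lem:torsion}
\begin{enumerate}
\item[(a)] $\dim V=12$; $\mathrm{Pic}(Y)/2$ embeds in $V$ with dimension $11$; $\kappa\ne0$; and $\kappa^\perp=\mathrm{Pic}(Y)/2$.
\item[(b)] The kernel of $\pi^*\colon V\to H^2(X,\mu_2)$ is $\langle\kappa\rangle$.
\item[(c)] Let $\gamma$ act trivially on $\mathrm{Num}(Y)$ and write $\gamma D=D+\chi(D)K_Y$ with $\chi(D)\in\mathbb F_2$ for $D\in\mathrm{Pic}(Y)$. Fix $\xi\in V$ with $\xi\cdot\kappa=1$ and put $\delta=\gamma\xi-\xi$. Then $\delta\in\mathrm{Pic}(Y)/2$ and $\chi(D)=\delta\cdot D$ for all $D$. The following are equivalent: $\gamma$ acts trivially on $\mathrm{Pic}(Y)$; $\gamma$ fixes $\pi^*\xi$; $\gamma$ acts trivially on $\pi^*V$.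
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $Y$ has Euler number $12$ and $H^1(Y,\mathbb F_2)=\mathrm{Hom}(\pi_1(Y),\mathbb F_2)=\mathbb F_2$, so $12=1-1+\dim V-1+1$. The Kummer sequence embeds $\mathrm{Pic}(Y)/2$ in $V$. From $\mathrm{Pic}(Y)\cong\mathbb Z^{10}\oplus\mathbb Z/2$, with $K_Y$ generating $\mathbb Z/2$, its dimension is $11$ and $\kappa\ne0$. For $D\in\mathrm{Pic}(Y)$ we have $D\cdot K_Y=0$ in $\mathbb Z$, so $\mathrm{Pic}(Y)/2\subset\kappa^\perp$. The cup product is perfect, so $\dim\kappa^\perp=11$ and equality holds.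

(b) In the Hochschild--Serre spectral sequence $H^p(\mathbb Z/2,H^q(X,\mathbb F_2))\Rightarrow H^{p+q}(Y,\mathbb F_2)$ we have $H^1(X,\mathbb F_2)=0$. So the kernel is a quotient of $H^2(\mathbb Z/2,\mathbb F_2)=\mathbb F_2$. It contains $\kappa\ne0$ because $\pi^*K_Y=0$.

(c) We have $\gamma\xi\cdot\kappa=\gamma\xi\cdot\gamma\kappa=\xi\cdot\kappa$, so $\delta\cdot\kappa=0$ and $\delta\in\mathrm{Pic}(Y)/2$ by (a). For $D\in\mathrm{Pic}(Y)$,
\[
\xi\cdot D=\gamma\xi\cdot\gamma D=(\xi+\delta)\cdot(D+\chi(D)\kappa)=\xi\cdot D+\chi(D)+\delta\cdot D+\chi(D)\,\delta\cdot\kappa ,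
\]
and the last term is $0$; hence $\chi(D)=\delta\cdot D$. So $\gamma$ is trivial on $\mathrm{Pic}(Y)$ iff $\delta\in(\mathrm{Pic}(Y)/2)^\perp=\langle\kappa\rangle$, iff $\pi^*\delta=0$ by (b), iff $\gamma$ fixes $\pi^*\xi$. Finally $V$ is spanned by $\xi$ and $\mathrm{Pic}(Y)/2$, and $\gamma$ is trivial on $\pi^*(\mathrm{Pic}(Y)/2)$ because $\pi^*K_Y=0$; so $\gamma$ fixes $\pi^*\xi$ iff it is trivial on $\pi^*V$.
\end{proof}

\section{The lattice $T$ as a module over a quadratic order}\label{sec:T}

Let $T=T(X)$ have Gram matrix $\left(\begin{smallmatrix}2a&b\\ b&2c\end{smallmatrix}\right)$ in a basis $e_1,e_2$, and put $m=\gcd(a,b,c)$, $d'=d/m^2$. Define $j\colon T\to T$ by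
\[
je_1=-be_1+2ae_2,\qquad je_2=-2ce_1+be_2 .
\]
Then $j^2=b^2-4ac=d$, and
\[
(je_1,e_1)=(je_2,e_2)=0,\qquad (je_1,e_2)=-d=-(je_2,e_1).
\]
So $j$ is skew-adjoint, hence a multiple of a rotation by $\pm90^\circ$ of the plane $T_{\mathbb R}$. It preserves the two isotropic lines of $T_{\mathbb C}$, which are $H^{2,0}$ and its conjugate, and is therefore an endomorphism of Hodge structures. The ring $\mathrm{End}_{\mathrm{Hdg}}(T_{\mathbb Q})$ acts faithfully on $H^{2,0}$ (the kernel of an endomorphism that vanishes there is a rational sub-Hodge structure containing $H^{2,0}$, hence everything). So it is a field, of degree at most $\dim T_{\mathbb Q}=2$, and it equals $\mathbb Q(j)\cong E$. We let $E$ act so that $e\in E$ is multiplication by $e$ on $H^{2,0}$, and write $\sqrt d$ for the element of $E$ that acts as $j$. The adjoint of $e$ is $\bar e$, so elements $z$ with $z\bar z=1$ act as isometries.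

In terms of the dual basis the formulas say $je_1=-d\,e_2^*$ and $je_2=d\,e_1^*$. So $jT=d\,T^\vee$, that is,
\begin{equation}\label{eq:dual}
T^\vee=\tfrac1{\sqrt d}\,T .
\end{equation}
Let $O'=\{e\in E:eT\subset T\}$. An element $x+yj$ (with $x,y\in\mathbb Q$) lies in $O'$ iff $x\pm yb,\ 2ay,\ 2cy\in\mathbb Z$. Then $2by\in\mathbb Z$ as well, so $2my\in\mathbb Z$, and $x\in yb+\mathbb Z$. Conversely, $2my\in\mathbb Z$ and $x\in yb+\mathbb Z$ imply all the conditions. Hence
\[
O'=\mathbb Z+\mathbb Z\omega,\qquad \omega=\tfrac12\Bigl(\tfrac bm+\tfrac{\sqrt d}m\Bigr),\qquad \omega-\bar\omega=\tfrac{\sqrt d}m .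
\]
This is the order of discriminant $d'$. Moreover $O_d=\mathbb Z+mO'$ and $O_{4d}=\mathbb Z+2mO'=\mathbb Z+2O_d$.

The next lemma translates congruences for $s/\bar s$ into orders. For $\nu=1$ its condition is that $s/\bar s$ acts trivially on the glue $T^\vee/T$. For $\nu=2$ it is the stronger condition needed mod $2$.

\begin{lemma}\label{lem:order}
Let $\nu\in\{1,2\}$, $p$ a prime, $s\in E_p^*$. Then $(s/\bar s-1)T_p^\vee\subset \nu T_p$ if and only if $s\in\mathbb Q_p^*\,O_{\nu^2d,p}^*$.
\end{lemma}

\begin{proof}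
By \eqref{eq:dual}, and since $\{e\in E_p:eT_p\subset T_p\}=O'_p$, the first condition is $(s/\bar s-1)/(\nu\sqrt d)\in O'_p$. Both conditions are invariant under scaling $s$ by $\mathbb Q_p^*$. So let $s=x+y\omega$ with $x,y\in\mathbb Z_p$ not both divisible by $p$. Then $s-\bar s=y\sqrt d/m$, and the first condition reads
\[
\frac{s-\bar s}{\nu\sqrt d\,\bar s}=\frac{y}{\nu m\bar s}=\frac{y}{\nu mN(s)}\,s\in O'_p=\mathbb Z_p+\mathbb Z_p\omega .
\]
Since $x,y$ are not both divisible by $p$, this means $\nu mN(s)\mid y$ in $\mathbb Z_p$.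

Suppose this holds. If $p\mid N(s)$, then $p\mid y$, so $N(s)\equiv x^2\bmod p$ and $p\mid x$, a contradiction. So $N(s)$ is a unit and $\nu m\mid y$, i.e.\ $s\in\mathbb Z_p+\nu mO'_p=O_{\nu^2d,p}$; also $s^{-1}=\bar s/N(s)\in O_{\nu^2d,p}$.

Conversely, let $s$ be a $\mathbb Q_p^*$-multiple of a unit of $O_{\nu^2d,p}$; after scaling, $s=x+y\omega$ is such a unit. Then $\nu m\mid y$, $N(s)\in\mathbb Z_p^*$, and $x,y$ are not both divisible by $p$. So $\nu mN(s)\mid y$ and the first condition holds.
\end{proof}

\section{A worked case: $d=-16$}\label{sec:example}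

We show the mechanism on one surface. Nothing later depends on this section; three ingredients are borrowed from later sections and marked.

Let $N=U\oplus U(2)\oplus E_8(-2)$ with $U=\langle e,f\rangle$, $U(2)=\langle e',f'\rangle$, and put
\[
v=e+2f,\quad w=e'+f',\quad T=\langle v,w\rangle=\mathrm{diag}(4,4),\quad d=-16 .
\]
There is an Enriques surface $Y$ with $T(X)=T$ inside this $N$ (Section~\ref{sec:optimal}). In the basis $v,w$ we have $a=c=2$, $b=0$ and $jv=4w$, $jw=-4v$. So $E=\mathbb Q(i)$ with $\sqrt d=4i$, $iv=w$; that is, $T=\mathbb Z[i]\,v$ and $T^\vee=\frac14T$. The orders are $O_d=\mathbb Z[2i]$ and $O_{4d}=\mathbb Z[4i]$.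

\emph{The fields.} Since $\mathbb Z[i]$ is principal, $\mathbb A_{E,f}^*=E^*\hat{\mathbb Z}[i]^*$. Since $i$ generates $(\mathbb Z[i]/2)^*$, which has order $2$, and $\mathbb Z_2[2i]^*$ is the kernel of $\mathbb Z_2[i]^*\to(\mathbb Z[i]/2)^*$, we get $\hat{\mathbb Z}[i]^*=\langle i\rangle\hat O_{-16}^*$. So $H(-16)=\mathbb Q(i)$, and each $\sigma\in G_{\mathbb Q(i)}$ is given by some $s\in\hat O_{-16}^*$ with $s_2=x+2yi$, where $x\in\mathbb Z_2^*$ and $y\in\mathbb Z_2$. On $\mathbb Q^{ab}$ the element $\sigma$ is given by $N(s)\in\hat{\mathbb Z}^*$, so it acts on $\zeta_8$ by raising to the power $N(s_2)^{\pm1}$, and $N(s_2)=x^2+4y^2\equiv1+4y^2\bmod8$. So $\sigma$ fixes $\zeta_8$ iff $y$ is even, iff $s\in\hat O_{-64}^*$. If $s\in\hat O_{-64}^*$ then $\sigma$ fixes $H(-64)$, and conversely every element of $G_{H(-64)}$ is given by such an $s$. Hence $H(-64)=\mathbb Q(\zeta_8)$.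

\emph{The Galois action on $X_0$.} By \eqref{eq:action} in Section~\ref{sec:model}, $X$ has a model over $\mathbb Q(i)$ on which $\sigma$ fixes $\mathrm{NS}(X)$ and acts on $\hat T$ as $s/\bar s$. At the prime $2$, $s_2/\bar s_2-1=4yi/\bar s_2$. The factor $4$ cancels the denominator of $T^\vee=\frac14T$; this is the case $\nu=1$ of Lemma~\ref{lem:order}. But $\sigma$ acts trivially mod $2$ only if $y$ is even; this is the case $\nu=2$.

\emph{The class $K_Y$.} By Proposition~\ref{prop:piV} in Section~\ref{sec:exact}, the class $\xi$ in Lemma~\ref{lem:torsion}(c) may be chosen so that its pullback to $X$ is $u=e+f$ mod $2$. With $v'=e-2f\in T^\perp$ we have $e=\frac12(v+v')$, $f=\frac14(v-v')$ and $u=\frac14(3v+v')$, so the $T$-component of $u$ is $\frac34v$. Hence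
\[
\sigma u-u=\frac{4yi}{\bar s_2}\cdot\frac34\,v=\frac{3y}{\bar s_2}\,w\equiv y\,w\pmod{2T_2},
\]
because $\bar s_2=x-2yi\equiv1\bmod 2\mathbb Z_2[i]$. For odd $y$ this is nonzero mod $2$. Then $\delta=\sigma\xi-\xi\in\mathrm{Pic}(Y)/2$ satisfies $\pi^*\delta=w$ mod $2$, and Lemma~\ref{lem:torsion}(c) gives
\[
\sigma D=D+(\delta\cdot D)\,K_Y\qquad\text{if }\sigma(\zeta_8)\ne\zeta_8,\qquad \sigma D=D\quad\text{if }\sigma(\zeta_8)=\zeta_8 .
\]
In the first case $\pi^*\delta\neq0$, so some $D$ is moved. Thus $\mathrm{Num}(Y_0)$ is defined over $H(-16)=\mathbb Q(i)$, and the smallest extension over which $\mathrm{NS}(Y_0)$ is defined is $H(-64)=\mathbb Q(\zeta_8)$.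

\section{The lattice $N$, and why $d<-4$}\label{sec:N}

Our construction of the model will need that an automorphism of $X$ is determined by its action on $\mathrm{NS}(X)$. This fails for $d=-3$ and $d=-4$ (Remark~\ref{rem:rigid}), so we first show that these K3 surfaces do not cover Enriques surfaces.

Let $\varepsilon$ be an Enriques involution on the singular K3 surface $X$, with $M,N$ as in (F6). Since $p_g(Y)=0$, $\varepsilon$ acts as $-1$ on $H^{2,0}$, hence on $T$; so $T\subset N$. Moreover,
\begin{equation}\label{eq:noroot}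
\text{no }v\in N\cap\mathrm{NS}(X)\text{ has }v^2=-2 .
\end{equation}
Indeed, by Riemann--Roch $v$ or $-v$ would be effective, and $\varepsilon$ preserves effectivity, but $\varepsilon v=-v$.

Fix an isometry $N=U\oplus U(2)\oplus E_8(-2)$ with $U=\langle e,f\rangle$, and let $p\colon N\to U/2U$ be the projection. Its kernel is
\begin{equation}\label{eq:kerp}
\ker p=2U\oplus U(2)\oplus E_8(-2)=2N^\vee .
\end{equation}
Put $q(\alpha e+\beta f)=\alpha\beta\in\mathbb F_2$. As $U(2)\oplus E_8(-2)$ has even pairings and squares divisible by $4$,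
\begin{equation}\label{eq:pq}
(x,y)\equiv p(x)\cdot p(y),\qquad \tfrac12x^2\equiv q(p(x))\pmod2\qquad(x,y\in N).
\end{equation}
Let $u=e+f\in U$. Its class $\bar u$ is the only element of $U/2U$ with $q=1$, and $\bar u\cdot\bar u=0$.

\begin{proposition}\label{prop:d4}
If $X$ covers an Enriques surface, then $d<-4$.
\end{proposition}

\begin{proof}
As $d\equiv 0,1\bmod4$, the values to exclude are $-3$ and $-4$. In both cases the reduced form is unique.

\emph{$d=-3$.} Then $T$ has a basis $\alpha,\beta$ with $\alpha^2=\beta^2=2$ and $(\alpha,\beta)=1$. By \eqref{eq:pq}, $p(\alpha)=p(\beta)=\bar u$, so $(\alpha,\beta)\equiv\bar u\cdot\bar u=0\bmod2$, a contradiction.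

\emph{$d=-4$.} Then $T=\langle\alpha,\beta\rangle$ with $\alpha^2=\beta^2=2$ and $(\alpha,\beta)=0$, and again $p(\alpha)=p(\beta)=\bar u$. Let $K=T^\perp_N$; as $N$ has signature $(2,10)$, $K$ is negative definite of rank $10$. We show that $K(1/2)$ is integral and unimodular. Consider the map $N\to\mathbb Z^2$, $n\mapsto((n,\alpha),(n,\beta))$. By \eqref{eq:pq} its image lies in $\{(x,y):x\equiv y\bmod2\}$. It contains an (odd, odd) element, the image of $e$, and it contains $2\mathbb Z^2$, the image of $T$. So it equals $\{x\equiv y\bmod 2\}$. The kernel is $K$, so $T\oplus K$ is the preimage of $2\mathbb Z^2$ and $[N:T\oplus K]=2$. Hence $4|\det K|=2^2|\det N|=4\cdot2^{10}$, and $|\det K|=2^{10}$. For $k\in K$ we have $p(k)\cdot\bar u=0$, so $p(k)\in\{0,\bar u\}$. By \eqref{eq:pq} all pairings on $K$ are even. So $K(1/2)$ is integral, unimodular and negative definite of rank $10$. By (F1) it contains a vector of square $-1$, which is a vector $v\in K\subset N\cap\mathrm{NS}(X)$ with $v^2=-2$. This contradicts \eqref{eq:noroot}.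
\end{proof}

\section{Complex multiplication}\label{sec:CM}

\begin{proposition}\label{prop:CM}
Let $X$ be a singular K3 surface over $\bar{\mathbb Q}$, $\sigma\in G_E$, and $s\in\mathbb A_{E,f}^*$ with $[s,E]=\sigma|_{E^{ab}}$. There is a Hodge isometry $\eta\colon T(X)_{\mathbb Q}\to T(X^\sigma)_{\mathbb Q}$ with
\[
\sigma_*=\eta\circ(s/\bar s)\quad\text{on }T(X)\otimes\mathbb A_f .
\]
\end{proposition}

The shape of the answer is easy to guess. On $H^1$ of an elliptic curve with complex multiplication by $O_E$, $\sigma$ acts as $s$ up to a rational map. The transcendental part of a product of two such curves lies in $H^1\otimes H^1$, twisted once, so $\sigma$ acts on it as $s\cdot s/N(s)=s/\bar s$, again up to a rational map. What requires care is to carry this over to $X$: (F3) gives a correspondence over $\mathbb C$, and to conjugate it by $\sigma$ we need one over $\bar{\mathbb Q}$.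

\begin{proof}
\emph{The correspondence.} Let $B/\bar{\mathbb Q}$ have complex multiplication by $O_E$ and put $A=B\times B$. All elliptic curves with CM field $E$ are isogenous. Push forward along $X\dashrightarrow\mathrm{Km}(E_1\times E_2)$ from (F3), pull back along the degree $2$ map $E_1\times E_2\dashrightarrow\mathrm{Km}(E_1\times E_2)$, and pull back along an isogeny $A\to E_1\times E_2$. This is given by a cycle $Z$ of codimension $2$ on $(X\times A)_{\mathbb C}$, and induces $Z_*\colon H^2(X,\mathbb Q(1))\to H^2(A,\mathbb Q(1))$. It is nonzero on $H^{2,0}$: pullbacks along dominant maps are injective on $H^{2,0}$, and push-forward after pullback along the map of (F3) is multiplication by $2$.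

We may take $Z$ over $\bar{\mathbb Q}$ without changing $Z_*$. Each component of $Z$ is a $\mathbb C$-point of the Hilbert scheme of the projective $\bar{\mathbb Q}$-variety $X\times A$. The connected component $C$ of the Hilbert scheme that contains it is of finite type, has a $\bar{\mathbb Q}$-point, and stays connected over $\mathbb C$. The structure sheaf of the universal subscheme is flat over $C$, and $(X\times A)\times C\to C$ is smooth and projective, so this sheaf has a finite locally free resolution. Hence $\mathrm{ch}_2$ of the structure sheaves of the fibers is constant over the connected space $C(\mathbb C)$, and it is the class of the fundamental cycle. So we may replace each component of $Z$ by the fundamental cycle of a $\bar{\mathbb Q}$-point of its $C$.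

As for $T(X)$, the Hodge structure $T(A)_{\mathbb Q}$ is $2$-dimensional ($A$ has Picard number $4$) and is the smallest rational sub-Hodge structure containing $H^{2,0}$; it carries an action of $E$, made explicit below, in which $e$ is $e$ on $H^{2,0}$. As a morphism of Hodge structures, $Z_*$ maps $T(X)_{\mathbb Q}$ to $T(A)_{\mathbb Q}$. For $e\in E$ the kernel of $Z_*e-eZ_*$ on $T(X)_{\mathbb Q}$ contains $H^{2,0}$, so it is everything. Thus $Z_*$ is $E$-linear and nonzero between one-dimensional $E$-vector spaces, hence an isomorphism. Functoriality gives $Z^\sigma_*\sigma_*=\sigma_*Z_*$. Since $\sigma_*$ maps $T(X)\otimes\mathbb A_f$ onto $T(X^\sigma)\otimes\mathbb A_f$, and likewise for $A$, the morphism of Hodge structures $Z^\sigma_*\colon T(X^\sigma)_{\mathbb Q}\to T(A^\sigma)_{\mathbb Q}$ is also an isomorphism.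

\emph{The action on $B$.} Extend $\sigma$ to $\mathbb C$. By (F4) we identify $H_1(B,\mathbb Q)$ and $H_1(B^\sigma,\mathbb Q)$ with $E$ through $f,f'$. Let $\lambda\colon H_1(B,\mathbb Q)\to H_1(B^\sigma,\mathbb Q)$ be the identity of $E$. It is an $E$-linear isomorphism of Hodge structures ($B^\sigma$ is again normalized, as $\sigma$ fixes $E$), and $\sigma_*=\lambda\circ s^{-1}$ on $H_1\otimes\mathbb A_f$. Let $E$ act on $H^1$ by $e\varphi=\varphi\circ e$, so that $e$ acts as $e$ on $H^{1,0}$, and put $\lambda'(\varphi)=\varphi\circ\lambda^{-1}$. Then on $H^1(B,\mathbb A_f)$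
\[
\sigma_*\varphi=\varphi\circ\sigma_*^{-1}=\varphi\circ s\circ\lambda^{-1}=\lambda'(s\varphi) .
\]
Multiplication by $s$ on the $\mathbb A_f$-module $\mathbb A_{E,f}$ has determinant $N(s)$. Take $\wedge^2$ and use $H^2(B,\mathbb Q)=\mathbb Q(-1)=H^2(B^\sigma,\mathbb Q)$ (trace maps, compatible with $\sigma_*$); here $\wedge^2\lambda'$ is multiplication by some $\rho\in\mathbb Q^*$. So $\sigma$ acts on $\mathbb A_f(-1)$ as $\rho N(s)$, and on $\mathbb A_f(1)$ as $(\rho N(s))^{-1}$.

\emph{The action on $T(A)$.} Put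
\[
W=\{t\in H^1(B,\mathbb Q)\otimes H^1(B,\mathbb Q)(1):(e\otimes1)t=(1\otimes e)t\ \text{ for all }e\in E\}\subset H^2(A,\mathbb Q(1)) .
\]
As $H^1\otimes H^1$ is free of rank $1$ over $E\otimes E\cong E\times E$, $W$ is a $2$-dimensional rational sub-Hodge structure. It contains $H^{1,0}\otimes H^{1,0}=H^{2,0}(A)$. Since $\dim T(A)_{\mathbb Q}=2$, $W=T(A)_{\mathbb Q}$, with $e\in E$ acting as $e\otimes1$. On $W\otimes\mathbb A_f$ the operator $s\otimes s$ is $s^2$. Hence on $T(A)\otimes\mathbb A_f$
\[
\sigma_*=\eta_A\circ\frac{s^2}{N(s)}=\eta_A\circ(s/\bar s),\qquad \eta_A=\rho^{-1}\,\lambda'\otimes\lambda' ,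
\]
and $\eta_A\colon T(A)_{\mathbb Q}\to T(A^\sigma)_{\mathbb Q}$ is a rational isomorphism of Hodge structures.

\emph{Conclusion.} Put $\eta=(Z^\sigma_*)^{-1}\eta_AZ_*$. On $T(X)\otimes\mathbb A_f$, using the $E$-linearity of $Z_*$,
\[
\sigma_*=(Z^\sigma_*)^{-1}\sigma_*Z_*=(Z^\sigma_*)^{-1}\eta_A(s/\bar s)Z_*=\eta\circ(s/\bar s).
\]
Since $\sigma_*$ and $s/\bar s$ are isometries, so is $\eta$.
\end{proof}

\section{The canonical model of $X$}\label{sec:model}

Let $X/\bar{\mathbb Q}$ be a singular K3 surface with $d<-4$. To descend $X$ we need isomorphisms $X\to X^\sigma$ that satisfy the cocycle condition. The next lemma makes them unique, and then the cocycle condition is automatic.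

\begin{lemma}[Rigidity]\label{lem:rigid}
If $d<-4$, an automorphism $g$ of $X$ that acts trivially on $\mathrm{NS}(X)$ is the identity.
\end{lemma}

\begin{proof}
$g$ acts on $T$ by some $\zeta\in O'^*$ with $\zeta\bar\zeta=1$. Every $t\in T^\vee$ is the $T$-component of some $h\in H^2(X,\mathbb Z)$, by unimodularity, and $gh-h=(\zeta-1)t\in H^2(X,\mathbb Z)\cap T_{\mathbb Q}=T$. So $(\zeta-1)T^\vee\subset T$, i.e.\ $(\zeta-1)/\sqrt d\in O'$ by \eqref{eq:dual}. If $\zeta\ne1$, then $N(\zeta-1)/|d|$ is a positive integer, so $|d|\le N(\zeta-1)=|\zeta-1|^2\le4$, a contradiction. Hence $g$ acts trivially on $H^2(X,\mathbb Z)$ and is the identity by Torelli.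
\end{proof}

\begin{remark}\label{rem:rigid}
For $d=-4$ take $\zeta=-1$, and for $d=-3$ a primitive cube root of unity. Then $(\zeta-1)/\sqrt d$ is a unit of $O'=O_d$, so $\zeta$ on $T$ and the identity on $\mathrm{NS}(X)$ glue to a Hodge isometry of $H^2(X,\mathbb Z)$. By Torelli it is induced by a nontrivial automorphism. So the conclusion of Lemma~\ref{lem:rigid} fails for $d=-3,-4$.
\end{remark}

\begin{proposition}\label{prop:model}
Let $d<-4$. There is a model $X_0$ of $X$ over $H(d)$ such that each $\sigma\in G_{H(d)}$ acts trivially on $\mathrm{NS}(X_0)$ and as multiplication by $s/\bar s$ on $\hat T$, for \emph{every} $s\in\hat O_d^*$ with $[s,E]=\sigma|_{E^{ab}}$. Equivalently,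
\begin{equation}\label{eq:action}
\sigma h=h+(s/\bar s-1)\,h_T\qquad\text{for }h\in H^2(X,\hat{\mathbb Z}(1))\text{ with }T\text{-component }h_T\in\hat T^\vee .
\end{equation}
\end{proposition}

\begin{proof}
\emph{The isomorphisms $g_\sigma$.} Let $\sigma\in G_{H(d)}$. By \eqref{eq:cft} there is $s\in\hat O_d^*$ with $[s,E]=\sigma|_{E^{ab}}$; let $s$ be any such. Take $\eta$ from Proposition~\ref{prop:CM}. Since $s/\bar s\in\hat O'^*$ preserves $\hat T(X)$, and $\sigma_*\hat T(X)=\hat T(X^\sigma)$, we get $\eta(\hat T(X))=\hat T(X^\sigma)$, and so $\eta(T(X))=T(X^\sigma)$. On $H^2(X,\mathbb Q(1))$ put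
\[
\Phi=\eta\oplus\sigma_*|_{\mathrm{NS}} .
\]
The point is that $\Phi$ is integral. By Lemma~\ref{lem:order} with $\nu=1$ at every prime, $(s/\bar s-1)\hat T^\vee\subset\hat T$. So for $h\in H^2(X,\hat{\mathbb Z}(1))$
\[
\Phi(h)-\sigma_*(h)=-\eta\bigl((s/\bar s-1)h_T\bigr)\in\hat T(X^\sigma).
\]
Hence $\Phi$ maps $H^2(X,\mathbb Z(1))$ into $H^2(X^\sigma,\mathbb Q(1))\cap H^2(X^\sigma,\hat{\mathbb Z}(1))=H^2(X^\sigma,\mathbb Z(1))$, and onto it, being an isometry of unimodular lattices of the same rank. It is a Hodge isometry that takes ample classes to ample classes. By (F5) and (F2) there is an isomorphism $g_\sigma\colon X\to X^\sigma$ over $\bar{\mathbb Q}$ with $g_{\sigma*}=\Phi$. By Lemma~\ref{lem:rigid}, $g_\sigma$ is the unique isomorphism with $g_{\sigma*}|_{\mathrm{NS}}=\sigma_*|_{\mathrm{NS}}$. In particular it does not depend on $s$.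

\emph{Cocycle condition.} For $\sigma,\tau\in G_{H(d)}$ the isomorphism $\sigma(g_\tau)\circ g_\sigma\colon X\to X^{\sigma\tau}$ acts on $\mathrm{NS}$, by \eqref{eq:transport}, as $(\sigma_*\tau_*\sigma_*^{-1})\sigma_*=(\sigma\tau)_*$. By uniqueness $\sigma(g_\tau)g_\sigma=g_{\sigma\tau}$.

\emph{Finiteness.} Let $K_0/H(d)$ be finite Galois such that $X$ and $\mathrm{NS}(X)$ are defined over $K_0$. For $\tau\in G_{K_0}$ uniqueness gives $g_\tau=\mathrm{id}$. Hence $g_{\sigma\tau}=\sigma(g_\tau)g_\sigma=g_\sigma$. Also, with $\tau'=\sigma^{-1}\tau\sigma\in G_{K_0}$, $\tau(g_\sigma)=\tau(g_\sigma)g_\tau=g_{\tau\sigma}=g_{\sigma\tau'}=g_\sigma$, so $g_\sigma$ is defined over $K_0$. Thus the $g_\sigma$ form a descent datum for the finite Galois extension $K_0/H(d)$, which is effective because $X$ is projective. We get $X_0$ over $H(d)$ and $\phi\colon X_{0,\bar{\mathbb Q}}\cong X$ with $\sigma(\phi)=g_\sigma\phi$.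

\emph{The action.} By \eqref{eq:transport}, $\sigma_*\phi_*=\sigma(\phi)_*\sigma_*$. So under $\phi$ the action of $\sigma$ on $H^2(X_0,\hat{\mathbb Z}(1))$ becomes $\phi_*\,\sigma(\phi)_*^{-1}\sigma_*=g_{\sigma*}^{-1}\sigma_*$ on $H^2(X,\hat{\mathbb Z}(1))$. On $\mathrm{NS}$ this is the identity. On $\hat T$ it is $\eta^{-1}\eta\,(s/\bar s)=s/\bar s$, for every admissible $s$, since the $\eta$ belonging to any such $s$ is $g_{\sigma*}|_T$.
\end{proof}

\begin{remark}\label{rem:unique}
For $d<-4$, a model of $X$ over $H(d)$ with $\mathrm{NS}$ defined over $H(d)$ is unique. If $\theta\colon X_0\to X_0'$ is an isomorphism over $\bar{\mathbb Q}$ between two such models and $\sigma\in G_{H(d)}$, then $\sigma(\theta)_*=\sigma_*\theta_*\sigma_*^{-1}=\theta_*$ on $\mathrm{NS}$. So $\sigma(\theta)=\theta$ by Lemma~\ref{lem:rigid}. If $\theta$ is taken compatible with the identifications of both models with $X$, it also carries $\varepsilon$ to $\varepsilon$; so the quotient $Y_0$ in Theorem~\ref{thm:A} is unique as well.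
\end{remark}

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

By Proposition~\ref{prop:d4}, $d<-4$. By (F2), $X$, $\varepsilon$ and $Y=X/\varepsilon$ are defined over $\bar{\mathbb Q}$. Take $X_0$ from Proposition~\ref{prop:model}. For $\sigma\in G_{H(d)}$ the automorphism $\sigma(\varepsilon)$ of $X_{0,\bar{\mathbb Q}}$ acts on $\mathrm{NS}$ as $\sigma_*\varepsilon_*\sigma_*^{-1}=\varepsilon_*$. So $\sigma(\varepsilon)=\varepsilon$ by Lemma~\ref{lem:rigid}, and $\varepsilon$ is defined over $H(d)$. Thus $Y_0=X_0/\varepsilon$ is a model of $Y$ over $H(d)$. Since $\pi^*\colon\mathrm{Num}(Y)\hookrightarrow\mathrm{NS}(X)$ is Galois equivariant, $\mathrm{Num}(Y_0)$ is defined over $H(d)$.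

It remains to exclude $\sigma D=D+K_Y$ for $\sigma\in G_{H(4d)}\subset G_{H(d)}$. By \eqref{eq:cft} there is $s\in\hat O_{4d}^*\subset\hat O_d^*$ with $[s,E]=\sigma|_{E^{ab}}$, and \eqref{eq:action} holds for this $s$. By Lemma~\ref{lem:order} with $p=2$ and $\nu=2$, $(s/\bar s-1)T_2^\vee\subset2T_2$. So by \eqref{eq:action} $\sigma$ acts trivially on $H^2(X,\mathbb Z_2(1))/2=H^2(X,\mu_2)$, in particular on $\pi^*V$. By Lemma~\ref{lem:torsion}(c), $\sigma$ acts trivially on $\mathrm{Pic}(Y)=\mathrm{NS}(Y)$. Hence $\mathrm{NS}(Y_0)$ is defined over $H(4d)$. \qed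

\section{The exact field: proof of Theorem \ref{thm:B}}\label{sec:exact}

\subsection{The degree of $H(4d)$ over $H(d)$}
\emph{Let $d$ be odd.} Then $T/2$ is nondegenerate. If $t\in T$ and $p(t)=0$, then $(t,T)\subset2\mathbb Z$ by \eqref{eq:pq}, so $t\in2T$. So $p$ induces an injection, hence an isomorphism, $T/2\cong U/2U$, and it carries $\frac12x^2$ to $q$. As $q$ has a nonzero isotropic vector, $ax^2+bxy+cy^2$ has a nontrivial zero mod $2$. Its values at the nonzero vectors are $a$, $c$ and $a+b+c$, with $b$ odd; if $a$ and $c$ were odd, all three would be odd. So $ac$ is even and $d=b^2-4ac\equiv1\bmod8$. Then $O_d/2\cong\mathbb F_2[t]/(t^2-t)=\mathbb F_2\times\mathbb F_2$ has trivial unit group, so $O_{d,2}^*\subset1+2O_{d,2}\subset O_{4d,2}$. For odd $p$ we have $O_{d,p}=O_{4d,p}$. Hence $\hat O_d^*=\hat O_{4d}^*$ and $H(4d)=H(d)$.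

\emph{Let $d$ be even}, $d=4r$. Then $O_d/2=\mathbb F_2[t]/(t^2-r)\cong\mathbb F_2[t]/(t^2)$, which has two units, and $O_{4d,2}^*=1+2O_{d,2}$ is the kernel of the surjection $O_{d,2}^*\to(O_d/2)^*$. So $[\hat O_d^*:\hat O_{4d}^*]=2$. The Galois group is
\[
\mathrm{Gal}(H(4d)/H(d))=E^*\hat O_d^*/E^*\hat O_{4d}^*=\hat O_d^*/(O_d^*\,\hat O_{4d}^*),
\]
and $O_d^*=\{\pm1\}$ because $d<-4$. As $\pm1\in\hat O_{4d}^*$, the degree is $2$. This proves (1).

\subsection{The subspace $\pi^*V$}
In the proof of Theorem~\ref{thm:A} we used only that $\sigma$ is trivial on all of $H^2(X,\mu_2)$. For the exact field we must know which part of it is $\pi^*V$.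

\begin{proposition}\label{prop:piV}
Let $u=e+f\in U\subset N$ be as in Section~\ref{sec:N}. In $\Lambda/2=H^2(X,\mu_2)$,
\begin{equation}\label{eq:piV}
\pi^*V=M/2+\langle u\rangle ,
\end{equation}
and the class $\xi$ in Lemma~\ref{lem:torsion}(c) may be chosen with $\pi^*\xi=u$.
\end{proposition}

\begin{proof}
As $M,N$ are primitive, $M/2$ and $N/2$ embed in $\Lambda/2$, with dimensions $10$ and $12$. They are orthogonal, so $N/2=(M/2)^\perp$ and $(N/2)^\perp=M/2$. Since $M\cong U(2)\oplus E_8(-2)$ has even pairings, $M/2\subset(M/2)^\perp=N/2$. So $M/2$ is the radical of $N/2$, i.e.\ $M/2=2N^\vee/2N=\ker(p)/2N$ by \eqref{eq:kerp}.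

For $y\in V$ and $\mu\in H^2(Y,\mathbb Z)$, $\pi^*y\cdot\pi^*\mu=2(y\cdot\mu)=0$ in $\mathbb F_2$, so $\pi^*V\subset(M/2)^\perp=N/2$. By Lemma~\ref{lem:torsion}, $\dim\pi^*V=11$, and $\pi^*V$ is spanned by $M/2=\pi^*(\mathrm{Pic}(Y)/2)$ and $\pi^*\xi$ for any $\xi$ with $\xi\cdot\kappa=1$. Let $x\in N$ lift such a $\pi^*\xi$. It remains to find $p(x)$.

Recall the Pontryagin square $P\colon H^2(-,\mathbb F_2)\to H^4(-,\mathbb Z/4)$. It is natural, it reduces to the cup square mod $2$, and $P(c\bmod2)=c^2\bmod4$ for an integral class $c$. Since $\pi$ has degree $2$,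
\[
x^2\equiv P(\pi^*\xi)=\pi^*P(\xi)=2P(\xi)\pmod4 .
\]
So $\frac12x^2\equiv P(\xi)\equiv \xi^2\bmod2$. By Wu's formula $\xi^2=\xi\cdot w_2(Y)$, and $w_2(Y)$ is the reduction of $c_1(Y)$, that is, $\kappa$. So $\frac12x^2\equiv \xi\cdot\kappa=1\bmod 2$. By \eqref{eq:pq}, $q(p(x))=1$, so $p(x)=\bar u$ and $x-u\in\ker p$. This gives \eqref{eq:piV}. Moreover $u\equiv\pi^*\xi+\pi^*D=\pi^*(\xi+D)$ for some $D\in\mathrm{Pic}(Y)/2$, and $(\xi+D)\cdot\kappa=1$.
\end{proof}

\subsection{The Brauer group and the Galois action}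
From now on $\xi$ is chosen with $\pi^*\xi=u$. Since $b_2(Y)=\rho(Y)$, $\mathrm{Br}(Y)\cong H^3(Y,\mathbb Z)\cong H_1(Y,\mathbb Z)=\mathbb Z/2$, so $\mathrm{Br}(Y)=V/(\mathrm{Pic}(Y)/2)$ is generated by the class of $\xi$. On $X$,
\[
\mathrm{Br}(X)[2]=(\Lambda/2)/(\mathrm{NS}(X)/2)=\mathrm{Hom}(T,\mathbb F_2),\qquad x\mapsto(x,\cdot).
\]
Indeed this map is surjective, because $\Lambda$ is unimodular and $T$ primitive, it kills $\mathrm{NS}(X)/2$, and $22-20=2$. So $\pi^*$ sends the generator of $\mathrm{Br}(Y)$ to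
\begin{equation}\label{eq:ell}
\ell\colon T\to\mathbb F_2,\qquad \ell(t)=(t,u)\bmod2 .
\end{equation}
Hence $\pi^*=0$ on $\mathrm{Br}$ iff $\ell=0$, iff the $T$-component $u_T$ lies in $2T^\vee$; otherwise $\pi^*$ is injective.

Now let $\sigma\in G_{H(d)}$ be represented by $s\in\hat O_d^*$. If $\sigma$ fixes $H(4d)$, it acts trivially on $\mathrm{Pic}(Y)$ by Theorem~\ref{thm:A}. Suppose that $\sigma$ does not fix $H(4d)$. Then $s\notin\hat O_{4d}^*$. Since $O_{d,p}=O_{4d,p}$ for odd $p$, $s_2\notin O_{4d,2}^*$. Write $s_2=x+my\omega\in O_{d,2}=\mathbb Z_2+m\mathbb Z_2\omega$. Then $y\in\mathbb Z_2^*$, for otherwise $s_2\in O_{4d,2}$ and $s_2^{-1}=\bar s_2/N(s_2)\in O_{4d,2}$. Hence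
\[
s_2/\bar s_2-1=\frac{my(\omega-\bar\omega)}{\bar s_2}=\frac{y\sqrt d}{\bar s_2} .
\]
By \eqref{eq:dual}, $u_T=t_0/\sqrt d$ with $t_0\in T_2$, and \eqref{eq:action} gives $\sigma u-u=(y/\bar s_2)\,t_0$ in $\Lambda_2$. This lies in $2\Lambda_2$ iff it lies in $2T_2$ ($T$ is primitive), iff $t_0\in2T_2$ (as $y/\bar s_2\in O_2'^*$), iff $u_T\in2T_2^\vee$, iff $\ell=0$. By Lemma~\ref{lem:torsion}(c), $\sigma$ acts trivially on $\mathrm{Pic}(Y)$ iff it fixes $\pi^*\xi=u$ mod $2$. So $\sigma$ acts trivially on $\mathrm{Pic}(Y)$ iff $\ell=0$.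

Therefore the kernel of the action of $G_{H(d)}$ on $\mathrm{NS}(Y_0)$ is $G_{H(4d)}$ if $\ell\ne0$, and $G_{H(d)}$ if $\ell=0$. This proves (2). \qed

\section{Optimality over all models: proof of Theorem \ref{thm:C}}\label{sec:optimal}

\subsection{Other models}
A different model of $Y$ differs from $Y_0$ by a twist with automorphisms of $Y$. These could undo the action $D\mapsto D+K_Y$ only if some automorphism itself acts trivially on $\mathrm{Num}(Y)$ but not on $\mathrm{NS}(Y)$. This is what the hypothesis in (1) excludes.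

\begin{proof}[Proof of (1)]
By (F2) there is an isomorphism $\theta\colon Y'_{\bar{\mathbb Q}}\to Y_{0,\bar{\mathbb Q}}$, and $\mathrm{Aut}(Y_{0,\bar{\mathbb Q}})=\mathrm{Aut}(Y)$. For $\sigma\in G_L$ put $a_\sigma=\theta\,\sigma(\theta)^{-1}\in\mathrm{Aut}(Y_{0,\bar{\mathbb Q}})$, and let $\rho_0(\sigma)$ be the action of $\sigma$ on $\mathrm{Pic}(Y)$ that comes from $Y_0$. By \eqref{eq:transport}, the action that comes from $Y'$, transported by $\theta$, is $\theta_*\sigma(\theta)_*^{-1}\rho_0(\sigma)=a_{\sigma*}\,\rho_0(\sigma)$. It is trivial by assumption, and $\rho_0$ is trivial on $\mathrm{Num}(Y)$. So $a_\sigma$ acts trivially on $\mathrm{Num}(Y)$, hence on $\mathrm{NS}(Y)$ by hypothesis. So $\rho_0(\sigma)=1$ for all $\sigma\in G_L$. By Theorem~\ref{thm:B}(2), $L\supseteq H(4d)$.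
\end{proof}

\subsection{Construction of the surfaces}
Let $\Lambda$ be the K3 lattice with an involution $\varepsilon$ as in (F6), with invariant lattice $M$ and anti-invariant lattice $N=U\oplus U(2)\oplus E_8(-2)$, $U=\langle e,f\rangle$, $U(2)=\langle e',f'\rangle$. For $n\ge2$ and $k\ge1$ put
\[
v=e+nf,\quad w=e'+kf',\quad v'=e-nf,\quad w'=e'-kf' .
\]
Then $T=\langle v,w\rangle=\mathrm{diag}(2n,4k)$ is primitive, and
\begin{equation}\label{eq:Tperp}
T^\perp_N=\langle v'\rangle\oplus\langle w'\rangle\oplus E_8(-2),\qquad v'^2=-2n,\quad w'^2=-4k .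
\end{equation}
All nonzero vectors of $T^\perp_N$ have square $\le-4$; here $n\ge2$ is used. In particular none has square $-2$, as \eqref{eq:noroot} requires.

Let $\Omega$ span an isotropic line of $T_{\mathbb C}$; then $(\Omega,\bar\Omega)>0$ as $T$ is positive definite. By (F5) there is a K3 surface $X$ with a marking $\varphi\colon H^2(X,\mathbb Z)\cong\Lambda$ carrying $H^{2,0}$ to $\mathbb C\Omega$. An element $x\in\Lambda$ with $(x,\Omega)=0$ also satisfies $(x,\bar\Omega)=0$, and $\Omega,\bar\Omega$ span $T_{\mathbb C}$. So $\varphi(\mathrm{NS}(X))=S:=T^\perp\supset M$, and $\varphi(T(X))=T$ because $T$ is primitive. As $S$ has signature $(1,19)$, $X$ is algebraic.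

We want $\varepsilon$ to come from an automorphism; for this it must fix an ample class. No $\delta\in S$ with $\delta^2=-2$ is orthogonal to $M$, as it would lie in $N\cap T^\perp=T_N^\perp$. So $\delta^\perp\cap M_{\mathbb R}$ is a proper subspace of $M_{\mathbb R}$. The hyperplanes $\delta^\perp$ are locally finite in $\{x\in S_{\mathbb R}:x^2>0\}$, and $M$ has signature $(1,9)$. So the set of $x\in M_{\mathbb R}$ with $x^2>0$ that lie on no $\delta^\perp$ is open and nonempty, and contains a rational, hence also an integral, point $x$. Some $g_0\in\{\pm1\}\times W$, with $W$ the Weyl group of $\mathrm{NS}(X)$, makes $g_0\varphi^{-1}(x)$ ample. Since $W$ fixes $T(X)$ pointwise, replacing $\varphi$ by $\varphi g_0^{-1}$ keeps $\varphi(T(X))=T$, and we may assume that $\varphi^{-1}(x)$ is ample. The isometry $\varphi^{-1}\varepsilon\varphi$ is $-1$ on $T(X)$, so it is a Hodge isometry, and it fixes an ample class. By Torelli it is induced by an automorphism, which is an involution by uniqueness and is free by (F6). Let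 $Y$ be the quotient. Then $d=-\det T=-8nk$. The function \eqref{eq:ell} is given by
\begin{equation}\label{eq:ellvalue}
\ell(v)=(e+nf,e+f)=n+1,\qquad \ell(w)=0\qquad\text{in }\mathbb F_2 .
\end{equation}

\begin{proof}[Proof of (3)]
Let $n\ge3$ be odd. Then $\ell=0$, so $\pi^*=0$ on $\mathrm{Br}$. By Theorem~\ref{thm:B}, $\mathrm{NS}(Y_0)$ is defined over $H(d)$, and $H(d)\subsetneq H(4d)$ since $d$ is even.
\end{proof}

\begin{proof}[Proof of (2)]
Let $n\ge2$ be even with $n\ne2k$. Then $\ell\ne0$, so $\pi^*$ is injective on $\mathrm{Br}$. Let $a\in\mathrm{Aut}(Y)$ act trivially on $\mathrm{Num}(Y)$, and let $g$ be a lift to $X$. It commutes with $\varepsilon$, the only nontrivial deck transformation, and is trivial on $M=\pi^*\mathrm{Num}(Y)$. We show that $g$ or $g\varepsilon$ fixes $u$.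

First, $g$ acts on $T$ by a unit of $O'$. Half the form on $T$ is $nX^2+2kY^2$. With $m=\gcd(n,2k)$, $n=m\alpha$, $2k=m\beta$ we have $d'=d/m^2=-4\alpha\beta$. Here $\alpha\beta>1$, since $\gcd(\alpha,\beta)=1$ and $n\ne2k$. So $d'<-4$ and $O'^*=\{\pm1\}$. Replacing $g$ by the other lift $g\varepsilon$ if necessary, we may assume $g|_T=\mathrm{id}$.

Next, $g$ preserves $N$ and $T$, so it acts on $T_N^\perp$. By \eqref{eq:Tperp} this is the orthogonal sum of the indecomposable lattices $\langle-2n\rangle$, $\langle-4k\rangle$, $E_8(-2)$, which are pairwise non-isometric because $n\ne2k$. By (F1), $g$ preserves each summand; so $gv'=\pm v'$. Suppose $gv'=-v'$. Since $f=(v-v')/2n$, this gives $gf-f=v'/n=(e-nf)/n$, which is not in $\Lambda$ because $n\ge2$; this is impossible. So $g$ fixes $v$ and $v'$, hence $e$, $f$ and $u=e+f$.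

By \eqref{eq:piV}, $g$ acts trivially on $\pi^*V$, and by Lemma~\ref{lem:torsion}(c) $a$ acts trivially on $\mathrm{NS}(Y)$. So the hypotheses of (1) hold.
\end{proof}

The existence of $Y$ and \eqref{eq:ellvalue} hold for all $n\ge2$ and $k\ge1$; the case $n=2$, $k=1$ is the surface of Section~\ref{sec:example}. There $n=2k$, and part (2) makes no claim about it.

\section{The field $H(d)$ is forced: proof of Theorem \ref{thm:D}}

Here $d=-3$ and $d=-4$ are allowed. Let $X$ be given by the model over $L$, let $\sigma\in G_L$ and $[s,E]=\sigma|_{E^{ab}}$. In Proposition~\ref{prop:CM} we have $X^\sigma=X$, so $\eta$ is a Hodge isometry of $T_{\mathbb Q}$, i.e.\ multiplication by an element of $E$ of norm $1$. By Hilbert 90 this element is $e/\bar e$ with $e\in E^*$. Replacing $s$ by $es$, which does not change $[s,E]$, we may assume that $\sigma$ acts on $\hat T$ as $s/\bar s$. As $\sigma$ is trivial on $\mathrm{NS}$,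
\[
\sigma h-h=(s/\bar s-1)h_T\in H^2(X,\hat{\mathbb Z}(1))\cap(T\otimes\mathbb A_f)=\hat T\qquad\text{for }h\in H^2(X,\hat{\mathbb Z}(1)),
\]
and $h_T$ runs through all of $\hat T^\vee$ by unimodularity. So $(s/\bar s-1)\hat T^\vee\subset\hat T$. By Lemma~\ref{lem:order} with $\nu=1$, $s_p=q_po_p$ with $q_p\in\mathbb Q_p^*$ and $o_p\in O_{d,p}^*$ for all $p$. For almost all $p$, $N(s_p)=q_p^2N(o_p)$ is a unit, and then so is $q_p$. Hence
\[
s\in\mathbb A_f^*\,\hat O_d^*=\mathbb Q^*\hat{\mathbb Z}^*\hat O_d^*\subset E^*\hat O_d^* ,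
\]
i.e.\ $\sigma$ is trivial on $H(d)$. As $\sigma\in G_L$ was arbitrary, $H(d)\subseteq L$. \qed

\begin{thebibliography}{9}
\bibitem{BHPV} Barth, Hulek, Peters, Van de Ven, Chapter VIII.
\bibitem{HS} Klaus Hulek, Matthias Schuett, \emph{Arithmetic of singular Enriques Surfaces}, arXiv:1002.1598 (2010).
\bibitem{SI} Shioda, Inose, 1977.
\bibitem{Sil} Silverman, \emph{Advanced Topics}, Theorem II.8.2.
\end{thebibliography}

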